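
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Infinitely many subcubic obstacles to string graphs}


\begin{abstract}
A string graph is the intersection graph of curves in the plane, and an obstacle is a graph that is minimal, in the induced minor order, among the graphs that are not string graphs. We show that there are infinitely many obstacles of maximum degree three. For odd $m\ge 11$, the cubic graph formed by a cycle of length $2m$ in which every even vertex $j$ is joined to $j+5$ is an obstacle. The proof rests on two facts: a cubic graph is a string graph if and only if contracting some matching makes it planar, and an inclusion-minimal matching of this kind contains an even number of edges between any two disjoint cycles. The obstacles are bipartite and vertex-transitive, and have girth six and pathwidth at most ten.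
\end{abstract}

\section{The question and the answer}

A graph $G$ is a \emph{string graph} if each vertex can be assigned a curve in the plane so that two distinct vertices are adjacent if and only if their curves intersect. Graphs are finite and simple, and a curve is a continuous image of $[0,1]$. Every planar graph is a string graph: draw it, and let the curve of a vertex $v$ run out and back along the halves at $v$ of the edges incident with $v$.

The class is closed under vertex deletion and edge contraction (where parallel edges are merged). For the latter, the union of two intersecting curves is again a curve: traverse the first, return along it to a common point, and from there run along the second to one of its ends and back to the other. So the class is closed under taking \emph{induced minors}, which are the graphs obtained by these two operations. It is then described by its \emph{obstacles}, the graphs that are not string graphs although every vertex deletion and every edge contraction produces a string graph.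

How large is the set of obstacles? Kratochv\'{\i}l showed that it is infinite, but his obstacles contain arbitrarily large cliques and so have unbounded degree; see \cite{CEF}. At the other extreme are the \emph{subcubic} graphs, those of maximum degree at most three. Two facts about subcubic obstacles are recorded in \cite{CEF}. They exist: the $1$-subdivision of $K_{3,3}$, of girth eight, is one, and another contains a triangle. And they do not have arbitrarily large girth. Chudnovsky, Eppstein, and Fischer \cite{CEF} left open whether their number is finite or infinite. We show that it is infinite.

For $m\ge 7$ let $Q_m$ be the graph with vertices $c_j$ $(j\in\mathbb Z_{2m})$ and edges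
\[
\text{posts } c_{2i}c_{2i+1},\qquad \text{rungs } c_{2i+1}c_{2i+2},\qquad \text{rails } c_{2i}c_{2i+5}\qquad (i\in\mathbb Z_m).
\]
Thus $Q_m$ is a cycle of length $2m$ with a chord from each even vertex to the vertex five steps ahead.

\begin{theorem}\label{thm:main}
For every odd $m\ge 11$ the cubic graph $Q_m$ is an obstacle. Hence there are infinitely many subcubic obstacles.
\end{theorem}

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item The number of obstacles of maximum degree at most $\Delta$ is $0$ for $\Delta\le 2$ and infinite for every $\Delta\ge 3$.
\item Infinitely many obstacles are simultaneously cubic, bipartite, vertex-transitive, of girth exactly $6$, and of pathwidth at most $10$.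
\item For $m\ge 11$: if $m$ is even then $Q_m$ is a string graph, and if $m$ is odd then $Q_m$ is an obstacle.
\end{enumerate}
\end{theorem}

\paragraph{The idea.}
An obstacle must fail globally while every local change repairs it. A natural source of such behavior is a long strip that closes up to an annulus or to a M\"obius band according to parity. Contracting all posts of $Q_m$ gives the square of a cycle of length $m$. For even $m$ this is an antiprism, which is planar. For odd $m$ the strip closes with a twist, and the graph is not planar.

To use this we need to know what a string representation of a cubic graph looks like. Section~\ref{sec:criterion} shows that it can be reduced to a planar drawing of $G/M$ for some matching $M$. The task is then to show that in $Q_m$ the only matchings worth considering are the empty one and the set of all posts. Section~\ref{sec:parity} supplies the tool, which comes from the fact that two closed curves in the plane cross an even number of times. In particular, \emph{if exactly one edge joins two disjoint cycles, then an inclusion-minimal $M$ does not contain it.} Sections~\ref{sec:graphs} and~\ref{sec:nonstring} apply this to $Q_m$, and Section~\ref{sec:minimal} checks minimality.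

\section{Cubic string graphs and matchings}\label{sec:criterion}

When a matching $M$ of $G$ is contracted to form $G/M$, we keep parallel edges, which do not affect planarity. Loops do not arise, since $G$ is simple. More generally, if $V(G)$ is partitioned into classes, the \emph{quotient} is obtained by merging each class to one vertex and discarding loops.

\begin{lemma}\label{lem:clique}
If $V(G)$ can be partitioned into cliques so that the quotient is planar, then $G$ is a string graph.
\end{lemma}

\begin{proof}
Draw the quotient in the plane, with one edge for each edge of $G$ between different classes. Let $p_C$ be the point representing the class $C$. For $v\in C$ let $T_v$ consist of $p_C$ together with the halves, from $p_C$ to the midpoint, of the drawn edges that come from edges of $G$ at $v$. This star is a curve: run out and back along each of its branches. Two vertices of the same class are adjacent, and both their stars contain $p_C$. If $u,v$ lie in different classes, then $T_u\cap T_v$ is the midpoint of the edge $uv$ if $uv\in E(G)$, and is empty otherwise.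
\end{proof}

\begin{example}\label{ex:k33}
Let $K_{3,3}$ have sides $\{a_1,a_2,a_3\}$ and $\{b_1,b_2,b_3\}$, and let $M=\{a_1b_1\}$. Then $K_{3,3}/M$ is a wheel: a vertex $p$ joined to all vertices of the $4$-cycle $a_2b_2a_3b_3$. So $K_{3,3}$ is a string graph, although it is not planar. Around $p$ the edges go to $a_2,b_2,a_3,b_3$ in this order; the ones to $b_2,b_3$ come from $a_1$, and those to $a_2,a_3$ come from $b_1$. They \emph{alternate}, which is how two curves look where they cross. This is the feature on which Section~\ref{sec:parity} is built.
\end{example}

For cubic graphs, contracting a matching is not just one way to obtain string graphs; it is the only way.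

\begin{proposition}\label{prop:criterion}
A cubic graph $G$ is a string graph if and only if it has a matching $M$, possibly empty, such that $G/M$ is planar.
\end{proposition}

If $G/M$ is planar, then Lemma~\ref{lem:clique} applies to the partition into the edges of $M$ and the remaining single vertices. The rest of this section proves the converse. The difficulty is that two curves of a representation may cross many times. The point is that each curve has two ends, and an end can be trimmed until the neighbor it meets first is met nowhere else on the curve. A vertex of degree three then has one neighbor left over, and the edges to these leftover neighbors are the candidates for $M$.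

\paragraph{Generic representations.}
Let $G$ be any string graph with a given representation, and let $\delta>0$ be at most the distance between any two disjoint curves. The open $\delta/3$-neighborhoods $U_v$ of the curves are connected, and for $u\ne v$ we have $U_u\cap U_v\ne\emptyset$ if and only if $u$ and $v$ are adjacent. Choose distinct points $q_{uv}\in U_u\cap U_v$, one for each edge $uv$. In each $U_v$ choose a polygonal curve $\gamma_v$ such that, for each edge $uv$, the curves $\gamma_u$ and $\gamma_v$ contain short segments crossing transversally at $q_{uv}$. After a small perturbation inside the sets $U_v$ the curves are in general position: there are finitely many crossings and self-crossings, all of them transversal, none at a corner or an end of a curve, and no point is visited three times in total. The chosen transversal crossings persist, up to a small displacement. We call such a representation \emph{generic}; self-crossings are allowed.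

\begin{remark}
Requiring simple arcs would give the same class. Indeed, a polygonal tree in $U_v$ through the points $q_{uv}$ has a thin neighborhood that is a disc inside $U_v$, and in this disc the points $q_{uv}$ lie on a simple arc.
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:criterion}, ``only if'']
Let $G$ be a cubic string graph. Among all its generic representations choose one that minimizes the number of crossings between distinct curves. From now on, a ``crossing on $\gamma_v$'' means a crossing of $\gamma_v$ with another curve. Give each curve a direction.

\emph{The ends of a curve.} Let the first crossing on $\gamma_v$ be with $\gamma_a$. Then $\gamma_a$ meets $\gamma_v$ only there. Otherwise we could let $\gamma_v$ start just after this crossing; all adjacencies would remain and one crossing would be lost, contradicting minimality. Likewise the last crossing on $\gamma_v$ is with a curve $\gamma_b$ that meets $\gamma_v$ only there. If $a=b$, then the first and the last crossing would coincide and $\gamma_v$ would have a single crossing, which is impossible since $v$ has degree three. So $a\neq b$. We call the third neighbor $c$ of $v$ the \emph{middle} neighbor of $v$. All crossings of $\gamma_v$ with $\gamma_c$ lie strictly between the first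 and the last crossing on $\gamma_v$.

\emph{The matching.} Let $M$ be the set of edges $uv$ such that each of $u,v$ is the middle neighbor of the other. Every vertex has only one middle neighbor, so $M$ is a matching. If $e=uv\notin M$, then at least one of $u,v$ does not have the other as its middle neighbor; choose such a vertex and call it $t(e)$. Hence $\gamma_u\cap\gamma_v$ is a single point $p_e$, and $p_e$ is the first or the last crossing on $\gamma_{t(e)}$.

\emph{Shortening.} We now cut the curves so that each edge outside $M$ is represented by a short arc of its own. For each $e\notin M$ with $t(e)=u$ and $p_e$ the first (last) crossing on $\gamma_u$, delete from $\gamma_u$ the initial (final) part up to a point slightly beyond $p_e$. ``Slightly'' means that between $p_e$ and the new end of $\gamma_u$ there is no further crossing or self-crossing, and that the new end is not one either. Let $\alpha_e$ be the closed subarc from $p_e$ to this new end, and let $\gamma_u^-$ be the curve that remains of $\gamma_u$ after at most one deletion at each end. The crossings lost from $\gamma_u$ are exactly the points $p_e$ with $t(e)=u$. Therefore the following hold.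
\begin{itemize}
\item If $uv\in M$, then $\gamma_u^-\cap\gamma_v^-\ne\emptyset$: the crossings of these curves are neither first nor last on either of them, so all of them survive.
\item For all other pairs $u\ne v$ we have $\gamma_u^-\cap\gamma_v^-=\emptyset$. If $u,v$ are not adjacent, the original curves were disjoint; if $e=uv\notin M$, their only common point $p_e$ has been removed from $\gamma_{t(e)}$.
\item Let $e=uw\notin M$ with $t(e)=u$. Then $\alpha_e$ joins an end of $\gamma_u^-$ to the point $p_e\in\gamma_w^-$ (which was not lost from $\gamma_w$, because $t(e)\neq w$). Apart from these two points, $\alpha_e$ is disjoint from all the curves $\gamma^-$, because it contains no other crossing and no self-crossing.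
\item The arcs $\alpha_e$ are pairwise disjoint. Two of them on the same curve lie at its two ends, separated along the curve by the crossings with the middle neighbor, and contain no self-crossings. Two of them on different curves could meet only at a crossing, that is, at $p_e=p_f$ with $e\ne f$, which general position excludes.
\end{itemize}
So each vertex of $G/M$ is represented by a connected polygonal set, namely $\gamma_v^-$ if $v$ is not covered by $M$, and $\gamma_u^-\cup\gamma_v^-$ if $uv\in M$. These sets are pairwise disjoint, and every edge $e\notin M$ is represented by an arc $\alpha_e$ joining the sets of its ends. The union of all these sets and arcs is a plane graph, whose vertices are the corners, the ends, the points $p_e$, and the remaining crossings and self-crossings. Contracting the connected sets in it, and discarding loops, gives $G/M$. Hence $G/M$ is planar.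
\end{proof}

\section{A parity constraint}\label{sec:parity}

To show that a cubic graph is not a string graph we have to reject all its matchings. It suffices to reject those $M$ that are \emph{inclusion-minimal} with $G/M$ planar, and for these the alternation seen in Example~\ref{ex:k33} is forced.

\begin{lemma}\label{lem:parity}
Let $G$ be cubic, and let $M$ be an inclusion-minimal matching with $G/M$ planar. If $C$ and $C'$ are vertex-disjoint cycles of $G$, then the number of edges of $M$ joining $C$ to $C'$ is even.
\end{lemma}

\begin{proof}
Fix a plane embedding of the multigraph $G/M$ with polygonal edges. For $e=uv\in M$ let $p_e$ be the vertex to which $e$ is contracted. It has four edges, $a,b$ coming from $u$ and $c,d$ coming from $v$. Suppose that $\{a,b\}$ and $\{c,d\}$ do not alternate around $p_e$. Then $a,b$ are consecutive and so are $c,d$, and we can split $p_e$ in the plane into two points $u$ (with $a,b$) and $v$ (with $c,d$) joined by a short edge. So $G/(M\setminus\{e\})$ is planar, contradicting minimality. Hence the two pairs alternate at every $p_e$.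

Let $\Gamma$ and $\Gamma'$ be the closed curves in the embedding traced by $C$ and $C'$. They share no edge. They share a vertex exactly at those $p_e$ for which $e=uv\in M$ joins a vertex $u$ of $C$ to a vertex $v$ of $C'$. Such an edge $e$ lies on neither cycle. So $\Gamma$ passes through $p_e$ exactly once, via $a$ and $b$, and $\Gamma'$ exactly once, via $c$ and $d$. By alternation, $\Gamma'$ passes at $p_e$ from one side of $\Gamma$ to the other.

Color each point of the plane off $\Gamma$ by the parity of the winding number of $\Gamma$ around it. Along $\Gamma'$ the color changes exactly at the common points. Since $\Gamma'$ is closed and passes through each of these points once, their number is even.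
\end{proof}

Minimality cannot be dropped. The triangular prism is planar, so it remains planar when one of the three edges between its two triangles is contracted; for $M$ consisting of that edge, the number in the lemma is $1$.

\section{The graphs $Q_m$}\label{sec:graphs}

The edges listed in the introduction give
\[
N(c_{2i})=\{c_{2i+1},\,c_{2i-1},\,c_{2i+5}\},\qquad N(c_{2i+1})=\{c_{2i},\,c_{2i+2},\,c_{2i-4}\}.
\]
For $m\ge7$ these neighborhoods have three elements, and every edge joins indices of different parity. So $Q_m$ is cubic and bipartite. The maps $c_j\mapsto c_{j+2}$ and $c_j\mapsto c_{1-j}$ are automorphisms preserving the three types of edges; for instance, the second takes the rail $c_{2i}c_{2i+5}$ to the rail $c_{-2i-4}c_{-2i+1}$. It follows that $Q_m$ is vertex-transitive and that edges of the same type are equivalent under automorphisms.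

Put $w_i=\{c_{2i},c_{2i+1}\}$ for $i\in\mathbb Z_m$. When all posts are contracted, rungs become $w_iw_{i+1}$ and rails become $w_iw_{i+2}$. So $Q_m$ modulo its posts is the graph $C_m^2$ on $w_i$ $(i\in\mathbb Z_m)$ with edges $w_iw_{i+1}$ and $w_iw_{i+2}$.

Think of $C_m^2$ as a strip of triangles $w_iw_{i+1}w_{i+2}$, where the rails form its border and the rungs zigzag through it. Around $w_i$ the strip shows the neighbors $w_{i-2},w_{i-1},w_{i+1},w_{i+2}$ in this order. The edges to the first and third come from $c_{2i+1}$, those to the second and fourth from $c_{2i}$. So $Q_m$ is obtained from $C_m^2$ by expanding each vertex to an edge whose ends receive alternating pairs: every post is made to be a crossing.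

If $m$ is even, the rails form two cycles, on the even and on the odd indices. Draw them as concentric circles with $w_j$ at angle $2\pi j/m$. The rungs join consecutive angles and can be drawn in the annulus, each within its own angular interval, without crossings. So $C_m^2$ is planar. If $m$ is odd, the rails form one cycle, which winds around twice, and the drawing does not close up. In fact no planar drawing exists.

\begin{lemma}\label{lem:square}
For odd $m\ge5$ the graph $C_m^2$ is not planar.
\end{lemma}

\begin{proof}
We have $C_5^2=K_5$. For odd $m\ge7$, name the vertices $w_1,\dots,w_m$ and contract $w_mw_{m-2}$ to $w_{m-2}$ and $w_{m-1}w_{m-3}$ to $w_{m-3}$. The edges $w_mw_1$, $w_mw_2$, and $w_{m-1}w_1$ become $w_{m-2}w_1$, $w_{m-2}w_2$, and $w_{m-3}w_1$. These are the edges of $C_{m-2}^2$ that wrap around; its other edges are present from the start. So $C_m^2$ has $C_{m-2}^2$ as a minor, and induction applies.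
\end{proof}

\section{$Q_m$ is not a string graph for odd $m\ge11$}\label{sec:nonstring}

Lemma~\ref{lem:parity} is most effective on short cycles. For even $a$ let $H_a$ be the $6$-cycle
\[
c_a\;c_{a+1}\;c_{a+2}\;c_{a+7}\;c_{a+6}\;c_{a+5}\;c_a ,
\]
which consists of two consecutive rails, $c_ac_{a+5}$ and $c_{a+2}c_{a+7}$, and the paths of length two between their ends. The edges leaving $H_a$, with the end outside $H_a$ written last, are
\begin{equation}\label{eq:leaving}
\begin{array}{lll}
\text{rungs:} & c_a\,c_{a-1}, & c_{a+7}\,c_{a+8},\\
\text{rails:} & c_{a+1}\,c_{a-4}, & c_{a+6}\,c_{a+11},\\
\text{posts:} & c_{a+2}\,c_{a+3}, & c_{a+5}\,c_{a+4}.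
\end{array}
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.61cm,y=0.61cm]
\draw[gray] (-4.6,0) -- (17.6,0);
\foreach \p/\q in {-4/1,-2/3,4/9,6/11,12/17}
  \draw[gray] (\p,0) to[out=60,in=120] (\q,0);
\foreach \p/\q in {0/5,2/7,8/13,10/15}
  \draw[line width=1.5pt] (\p,0) to[out=60,in=120] (\q,0);
\foreach \p/\q in {0/2,5/7,8/10,13/15}
  \draw[line width=1.5pt] (\p,0) -- (\q,0);
\draw[line width=1.5pt,dashed] (7,0) -- (8,0);
\foreach \j in {-4,-3,-2,-1,0,1,2,3,4,5,6,7,8,9,10,11,12,13,14,15,16,17}
  { \fill (\j,0) circle (1.7pt);
    \node[below] at (\j,-0.15) {\scriptsize $\j$}; }
\end{tikzpicture}
\caption{The vertices $c_{-4},\dots,c_{17}$ of $Q_m$, $m\ge11$, on a line, with the rails $c_{2i}c_{2i+5}$ for $-2\le i\le 6$. For $m=11$ these are all the vertices; the line closes up to a cycle, and the two remaining rails $c_{14}c_{-3}$ and $c_{16}c_{-1}$, which wrap around, are not drawn. The two $6$-cycles $H_0$ and $H_8$ are drawn bold. The dashed rung $c_7c_8$ is the only edge between them: for instance, the rail from $c_6$ ends at $c_{11}$, which is on neither cycle.}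
\label{fig:hexagons}
\end{figure}

\paragraph{One rung, by hand.}
Take $m=11$ and the cycles $H_0$ and $H_8$ on the vertices with indices $0,1,2,5,6,7$ and $8,9,10,13,14,15$ (Figure~\ref{fig:hexagons}). By \eqref{eq:leaving}, the edges leaving $H_0$ end at the vertices with indices $-1=21$, $8$, $-4=18$, $11$, $3$, and $4$. Only $8$ belongs to $H_8$. So $c_7c_8$ is the only edge between the two cycles. If an inclusion-minimal $M$ contained it, then the closed curves traced by the two cycles would cross exactly once, which is impossible in the plane. For $m=9$ this choice of cycles fails: there $c_{-4}=c_{14}$ is a vertex of $H_8$, so a second edge joins $H_0$ to $H_8$, and this pair of cycles only tells us that $M$ contains both edges or neither. This is the type of coincidence that $m\ge11$ excludes.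

\begin{proposition}\label{prop:forced}
Let $m\ge11$, and let $M$ be an inclusion-minimal matching of $Q_m$ with $Q_m/M$ planar. Then $M$ is empty or consists of all posts.
\end{proposition}

\begin{proof}
Let $a$ be any even index. Throughout the proof we describe vertices by their \emph{offsets}, the offset of $c_j$ being $j-a$ modulo $2m$. So $H_a$ has offsets $0,1,2,5,6,7$, and by \eqref{eq:leaving} the edges leaving it end at offsets
\[
3,\quad 4,\quad 8,\quad 11,\quad 2m-4,\quad 2m-1,\qquad\text{where } 2m-4\ge 18 .
\]

\emph{No rung is in $M$.} The cycle $H_{a+8}$ has offsets $8,9,10,13,14,15$ and is disjoint from $H_a$. Of the six end offsets above it contains only $8$. So the rung $c_{a+7}c_{a+8}$ is the only edge joining $H_a$ to $H_{a+8}$, and by Lemma~\ref{lem:parity} it is not in $M$. Every rung has this form.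

\emph{No rail is in $M$.} The cycle $H_{a+10}$ has offsets $10,11,12,15,16,17$ and is disjoint from $H_a$. Of the six end offsets it contains only $11$. So the rail $c_{a+6}c_{a+11}$ is the only edge joining $H_a$ to $H_{a+10}$ and is not in $M$. Every rail has this form.

\emph{All posts or none.} When $m$ is even, contracting all posts does give a planar graph, so we do not try to reject single posts. Instead we couple consecutive ones. Both posts leaving $H_a$ end in the gap between its two paths, at offsets $3$ and $4$, so we need a cycle through this gap. Let $C'$ be the cycle
\[
c_{a-2}\;c_{a+3}\;c_{a+4}\;c_{a+9}\;c_{a+10}\;c_{a+11}\;\cdots\;c_{a+2m-3}\;c_{a+2m-2}=c_{a-2}.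
\]
It begins with a rail, a rung, and a rail, and then follows the cycle of length $2m$ from offset $9$ to offset $2m-2$. It has offsets $3$, $4$, and $9,\dots,2m-2$, so it is disjoint from $H_a$. Both posts $c_{a+2}c_{a+3}$ and $c_{a+4}c_{a+5}$ join $H_a$ to $C'$, and no other post leaves $H_a$. Since $M$ contains only posts, Lemma~\ref{lem:parity} gives
\[
c_{a+2}c_{a+3}\in M\iff c_{a+4}c_{a+5}\in M .
\]
As $a$ runs through all even indices, this couples every two consecutive posts. So $M$ contains all posts or none.
\end{proof}

\begin{corollary}\label{cor:nonstring}
For odd $m\ge11$ the graph $Q_m$ is not a string graph.
\end{corollary}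

\begin{proof}
Otherwise, by Proposition~\ref{prop:criterion}, $Q_m/M$ is planar for some matching $M$; take an inclusion-minimal one. By Proposition~\ref{prop:forced}, $Q_m/M$ is $Q_m$ or $C_m^2$. As $C_m^2$ is a contraction of $Q_m$, it is planar in either case. Since $m$ is odd, this contradicts Lemma~\ref{lem:square}.
\end{proof}

This last line is the only place in this section where $m$ is required to be odd.

\section{Every deletion and contraction is a string graph}\label{sec:minimal}

Let $m\ge7$ be odd. For $Q_m$ itself, pairing the vertices along posts makes the strip close with a twist. Once a single vertex is removed, we can change the pairing at one place and undo the twist. Delete $c_0$ and divide the remaining path $c_1c_2\cdots c_{2m-1}$ as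
\[
z=\{c_1,c_2\},\qquad s=\{c_3\},\qquad w_j=\{c_{2j},c_{2j+1}\}\quad(2\le j\le m-1).
\]
These are cliques, since $c_1c_2$ is a rung and the other pairs are posts. Let $B$ be the quotient of $Q_m-c_0$ by this partition.

\begin{lemma}\label{lem:B}
For odd $m\ge7$ the graph $B$ is planar. The vertex $s$ has exactly the neighbors $z,w_2,w_{m-1}$ in $B$, and
\[
B^{\triangle}=B+\{zw_2,\;w_2w_{m-1},\;w_{m-1}z\}
\]
is planar as well.
\end{lemma}

\begin{proof}
We list the edges of $Q_m-c_0$ between different classes.
\begin{itemize}
\item Posts: only $c_2c_3$, which gives $zs$.
\item Rungs: $c_3c_4$ gives $sw_2$, and $c_{2j+1}c_{2j+2}$ gives $w_jw_{j+1}$ for $2\le j\le m-2$. The rung $c_1c_2$ is inside $z$, and $c_{2m-1}c_0$ has been deleted.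
\item Rails: $c_2c_7$ gives $zw_3$; $c_{2j}c_{2j+5}$ gives $w_jw_{j+2}$ for $2\le j\le m-3$; $c_{2m-4}c_{1}$ gives $w_{m-2}z$; and $c_{2m-2}c_{3}$ gives $w_{m-1}s$. The rail $c_0c_5$ has been deleted.
\end{itemize}
In particular, $N_B(s)=\{z,w_2,w_{m-1}\}$. Since $m$ is odd, $m-1$ is even and $m-2$ is odd. So the rails, together with $sw_2$, form two disjoint cycles
\[
s\,w_2\,w_4\cdots w_{m-1}\,s,\qquad z\,w_3\,w_5\cdots w_{m-2}\,z,
\]
and the other edges of $B$ are $zs$ and $w_2w_3,\,w_3w_4,\,\dots,\,w_{m-2}w_{m-1}$. Draw the cycles as concentric circles, the first one outside, with $s$ and $z$ at angle $0$ and $w_j$ at angle $2\pi j/(m+1)$. The edge $zs$ is drawn at angle $0$. The other edges join consecutive angles across the annulus and are drawn without crossings, each within its own angular interval. So $B$ is planar (Figure~\ref{fig:B}).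

Since $s$ has degree three, any two of its neighbors can be joined by an edge running close to the path through $s$. The three new edges lie in the three different corners at $s$ and do not cross anything. So $B^{\triangle}$ is planar.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,0) circle (2.4);
\draw (0,0) circle (1.0);
\draw (0:2.4) -- (0:1.0);
\draw (90:2.4) -- (135:1.0);
\draw (135:1.0) -- (180:2.4);
\draw (180:2.4) -- (225:1.0);
\draw (225:1.0) -- (270:2.4);
\draw[dashed] (90:2.4) to[bend left=32] (0:1.0);
\draw[dashed] (0:1.0) to[bend left=32] (270:2.4);
\draw[dashed] (90:2.4) .. controls (4.4,3.0) and (4.4,-3.0) .. (270:2.4);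
\fill (0:2.4) circle (2pt);
\fill (90:2.4) circle (2pt);
\fill (180:2.4) circle (2pt);
\fill (270:2.4) circle (2pt);
\fill (0:1.0) circle (2pt);
\fill (135:1.0) circle (2pt);
\fill (225:1.0) circle (2pt);
\node[right] at (0:2.4) {$s$};
\node[above left] at (90:2.4) {$w_2$};
\node[left] at (180:2.4) {$w_4$};
\node[below left] at (270:2.4) {$w_6$};
\node at (0:0.7) {$z$};
\node at (135:0.6) {$w_3$};
\node at (225:0.6) {$w_5$};
\end{tikzpicture}
\caption{The graph $B$ for $m=7$ (solid edges), with $s$ and $z$ at angle $0$ and $w_j$ at angle $2\pi j/8$. The dashed edges $zw_2$, $zw_6$, $w_2w_6$, one in each corner at $s$, complete $B$ to $B^{\triangle}$.}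
\label{fig:B}
\end{figure}

\begin{proposition}\label{prop:minimal}
For odd $m\ge7$, deleting any vertex or contracting any edge of $Q_m$ yields a string graph.
\end{proposition}

\begin{proof}
\emph{Deletions.} By vertex-transitivity it suffices to delete $c_0$. The graph $Q_m-c_0$ has a partition into cliques with planar quotient $B$, so Lemma~\ref{lem:clique} applies.

\emph{Contractions.} By symmetry it suffices to contract the post $c_0c_1$, the rung $c_1c_2$, and the rail $c_0c_5$. The idea is to put $c_0$ into one of the classes above. The three neighbors $c_1,c_5,c_{-1}$ of $c_0$ lie in $z,w_2,w_{m-1}$, which are exactly the neighbors of $s$ in $B$. So if $c_0$ is added to one of these three classes, the only new adjacencies in the quotient are between that class and the other two, and the new quotient is contained in $B^{\triangle}$, up to parallel edges.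

Add $c_0$ to $z$. The class $\{c_0,c_1,c_2\}$ induces a path $c_0c_1c_2$ in $Q_m$, and contracting either of its edges turns it into a clique of two vertices. Hence, if $e$ is $c_0c_1$ or $c_1c_2$, then $Q_m/e$ has a partition into cliques. Its quotient is $B+\{zw_2,zw_{m-1}\}$, which is a subgraph of $B^{\triangle}$ and so planar.

Add $c_0$ to $w_2$ instead. The class $\{c_0,c_4,c_5\}$ induces the path $c_0c_5c_4$, whose edges are a rail and a post, and contracting $c_0c_5$ turns it into a clique of two vertices. The quotient of $Q_m/c_0c_5$ is $B+\{w_2z,w_2w_{m-1}\}$, again a subgraph of $B^{\triangle}$.

In all three cases Lemma~\ref{lem:clique} shows that the contracted graph is a string graph.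
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For odd $m\ge11$ the graph $Q_m$ is an obstacle by Corollary~\ref{cor:nonstring} and Proposition~\ref{prop:minimal}. Since $Q_m$ has $2m$ vertices, different $m$ give non-isomorphic obstacles.
\end{proof}

\section{Degree, girth, pathwidth, and excluded lists}\label{sec:more}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(1) A graph of maximum degree at most two is a disjoint union of paths and cycles, hence planar and a string graph. So there is no obstacle of maximum degree at most two. For $\Delta\ge3$ use Theorem~\ref{thm:main}.

(2) We verify the properties for $Q_m$ with $m$ odd, $m\ge11$. Section~\ref{sec:graphs} shows that it is cubic, bipartite, and vertex-transitive.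

\emph{Girth.} The neighbors of an even vertex $c_p$ are the $c_{p+r}$ with $r\in\{1,-1,5\}$. A $4$-cycle would give even $p\ne q$ with two common neighbors, that is, elements $r\neq t$ and $r',t'$ of this set with $p+r=q+r'$ and $p+t=q+t'$ modulo $2m$. Then $q-p=r-r'=t-t'\neq0$ modulo $2m$. The six differences of distinct elements of $\{1,-1,5\}$ are $\pm2,\pm4,\pm6$, and these are distinct modulo $2m\ge14$. So $(r,r')=(t,t')$, contradicting $r\ne t$. Thus there is no $4$-cycle. As $Q_m$ is bipartite and contains the $6$-cycles $H_a$, its girth is $6$.

\emph{Pathwidth.} A path decomposition is a sequence of sets of vertices, called bags, such that every vertex and every edge is contained in some bag and the bags containing a given vertex are consecutive. Its width is the maximum size of a bag minus one, and the pathwidth is the least width of a path decomposition. Number the vertices $c_0,\dots,c_{2m-1}$ and use the bags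
\[
\{c_0,\dots,c_4\}\cup\{c_t,\dots,c_{t+5}\},\qquad t=0,1,\dots,2m-6 .
\]
The vertices $c_0,\dots,c_4$ are in all bags, and any other $c_j$ is in the bags with $j-5\le t\le j$, which are consecutive. Every edge joins vertices at distance $1$ or $5$ in the cyclic order. If it does not wrap around, its ends lie in a common set $\{c_t,\dots,c_{t+5}\}$. If it wraps around, one of its ends is among $c_0,\dots,c_4$, so any bag containing the other end contains both. The bags have at most $11$ elements.

(3) For even $m\geq 11$, the partition of $V(Q_m)$ into posts has quotient $C_m^2$. This is planar by Section~\ref{sec:graphs}, so $Q_m$ is a string graph by Lemma~\ref{lem:clique}. For odd $m\ge11$ this is Theorem~\ref{thm:main}.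
\end{proof}

In the following statement, a list of excluded induced minors for string graphs means a set of graphs that are not string graphs.

\begin{corollary}\label{cor:list}
No finite list of excluded induced minors characterizes the string graphs among subcubic graphs, nor among cubic bipartite vertex-transitive graphs of girth $6$ and pathwidth at most $10$. That is, for every finite set $\mathcal F$ of graphs that are not string graphs, there is a graph with all the properties just listed that is not a string graph and has no induced minor in $\mathcal F$.
\end{corollary}

\begin{proof}
Choose an odd $m\ge11$ such that $2m$ exceeds the number of vertices of every member of $\mathcal F$. All proper induced minors of the obstacle $Q_m$ are string graphs, and $Q_m$ itself is too large to be in $\mathcal F$. The listed properties were verified in the proof of Theorem~\ref{thm:more}(2).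
\end{proof}

\begin{thebibliography}{9}
\bibitem{CEF}
Maria Chudnovsky, David Eppstein, David Fischer,
\emph{String Graph Obstacles of High Girth and of Bounded Degree},
arXiv:2509.00278 (2025).
\end{thebibliography}

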